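\title{Singularities that the Schwarz potential does not see}

\begin{abstract}
The Schwarz potential of a real-analytic hypersurface $\Gamma\subset\mathbb R^n$ is the solution of the Cauchy problem for Laplace's equation on $\Gamma$ with data $\frac12|X|^2$. Khavinson and Shapiro conjectured that its singularity set contains the singularity set of the solution with any real-entire data. We show that the containment fails in every dimension $n\ge3$. In $\mathbb R^4$ the counterexample is an explicit closed hypersurface of revolution with data $x_1^3$, cylinders over it settle $n\ge5$, and in $\mathbb R^3$ it is a cone without its vertex with data $|X|^4$. The containment does hold whenever the data have constant Laplacian, so for $n\ge4$ the degree $3$ is the least possible. In each example a symmetry reduces the Cauchy problem to a holomorphic function of one variable, and an explicit parametrization controls all branches of that function.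
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge2$ and let $\Gamma\subset\mathbb R^n$ be a connected, nonsingular real-analytic hypersurface. A function $f:\mathbb R^n\to\mathbb R$ is \emph{real-entire} if it is the restriction to $\mathbb R^n$ of an entire function on $\mathbb C^n$. For such $f$ let $u_f$ be the solution of the Cauchy problem
\begin{equation}\label{eq:cauchy}
\Delta u=0 \text{ near } \Gamma,\qquad u=f \text{ on } \Gamma,\qquad \nabla u=\nabla f \text{ on } \Gamma .
\end{equation}
By the Cauchy--Kovalevskaya theorem this problem has a real-analytic solution in some open neighborhood of $\Gamma$, and the solution is unique. We use uniqueness in its local form: a harmonic function near a point of $\Gamma$ that vanishes on $\Gamma$ together with its gradient vanishes near that point. The \emph{Schwarz potential} of $\Gamma$, in the sense of Khavinson and Shapiro, is the solution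
\[
w=u_f\quad\text{for } f(X)=\tfrac12|X|^2 ,
\]
so that $w=\frac12|X|^2$ and $\nabla w=X$ on $\Gamma$.

The solution $u_f$ is given only near $\Gamma$, and the question is how far it continues. Let $\gamma$ be a path in $\mathbb R^n$, defined on an interval $I$ with left endpoint $0\in I$. A \emph{continuation} along $\gamma$ is a family $(h_s)_{s\in I}$, where $h_s$ is a germ of a real-analytic function at $\gamma(s)$, such that for every $s_0\in I$ there are a ball centered at $\gamma(s_0)$ and a real-analytic function on it whose germ at $\gamma(s)$ is $h_s$ for all $s$ near $s_0$. By the identity theorem (a real-analytic function on a connected open set that vanishes near one point vanishes identically) the family is determined by $h_0$. If $h=u_f$, a \emph{branch} of $h$ at a point $X$ is a germ obtained by continuing the germ of $h$ at a point of $\Gamma$ along a path that ends at $X$. If $P$ is a linear differential operator with polynomial coefficients and $Ph=0$ near $\Gamma$, then $P$ annihilates every branch, because the condition $Ph_s=0$ is locally constant in $s$. In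 particular all branches are harmonic.

\begin{definition}\label{def:sing}
Let $h=u_f$. A point $X_0\in\mathbb R^n$ is a \emph{singular point} of $h$ if there is a path $\gamma:[0,1]\to\mathbb R^n$ with $\gamma(0)\in\Gamma$ and $\gamma(1)=X_0$ such that
\begin{enumerate}
\item[(i)] the germ of $h$ at $\gamma(0)$ has a continuation $(h_s)$ along $\gamma|_{[0,s']}$ for every $s'<1$;
\item[(ii)] it cannot be continued along $\gamma$ to any neighborhood of $X_0$: no real-analytic function near $X_0$ has germ $h_s$ at $\gamma(s)$ for all $s$ close to $1$.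
\end{enumerate}
The set of singular points is the \emph{singularity set} $\operatorname{Sing}(h)$.
\end{definition}

The continuation may be multivalued, and only the base point $X_0$ is recorded. One path suffices to show that a point is singular. To show that a point is not singular, every path that leads to it must be examined.

The data are analytic everywhere, so one expects singularities of $u_f$ to come from the shape of $\Gamma$ and not from $f$, and one may hope that a single well-chosen solution finds them all. For the hyperplane $X_n=0$ we have $w=\frac12(X_1^2+\dots+X_{n-1}^2)-\frac{n-1}2X_n^2$, and $\operatorname{Sing}(w)$ is empty. For the unit sphere in $\mathbb R^n$, $n\ge3$,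
\[
w=\tfrac12+\tfrac1{n-2}\bigl(1-|X|^{2-n}\bigr),\qquad u_{X_1|X|^2}=X_1\bigl(1+\tfrac2n-\tfrac2n|X|^{-n}\bigr),\qquad u_{X_1}=X_1 ,
\]
with singularity sets $\{0\}$, $\{0\}$ and $\emptyset$. These examples agree with the following conjecture of Khavinson and Shapiro, which we take from \cite{Lundberg}.

\begin{quote}
\emph{If $u$ solves the Cauchy problem for Laplace's equation on a nonsingular analytic surface $\Gamma$ with real-entire data, then the singularity set of $u$ is contained in the singularity set of the Schwarz potential $w$ of $\Gamma$.}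
\end{quote}

The conjecture is known to hold in the plane, and to hold generically in higher dimensions. The problem we consider is whether
\begin{equation}\label{eq:containment}
\operatorname{Sing}(u_f)\subset\operatorname{Sing}(w)
\end{equation}
for every $n\ge3$, every $\Gamma$ as above and every real-entire $f$. The answer is no. Write $\mathbb R^4=\{(x,y):x\in\mathbb R,\ y\in\mathbb R^3\}$.

\begin{theorem}\label{thm:A}
For $t\in\mathbb R$ put
\[
r(t)=\tfrac\pi2\cosh t,\qquad x(t)=t\cosh t-\tfrac12\sinh t,\qquad \Gamma=\{(x(t),y): |y|=r(t),\ t\in\mathbb R\}\subset\mathbb R^4 .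
\]
Then $\Gamma$ is a connected, closed, nonsingular real-analytic hypersurface. For $f=x^3$, every point of the $2$-sphere $\{x=0,\ |y|=\frac12\}$ belongs to the singularity set of $u_f$, and none belongs to the singularity set of the Schwarz potential $w$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] For every $n\ge3$ there are a connected nonsingular real-analytic hypersurface $\Gamma\subset\mathbb R^n$ and a polynomial $f$ for which \eqref{eq:containment} fails. For $n\ge4$, $\Gamma$ can be taken closed and properly embedded, with $f$ cubic. For $n=3$, $\Gamma$ can be taken to be a cone without its vertex, with $f$ of degree $4$.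
\item[(b)] For every $n\ge2$, every $\Gamma$, and every real-entire $f$ with $\Delta f$ constant (in particular every polynomial of degree at most $2$), the containment \eqref{eq:containment} holds. So for $n\ge4$ the degree $3$ in part \textup{(a)} is the least possible.
\end{enumerate}
\end{theorem}

Whether a cubic $f$ can occur for $n=3$ is not decided here.

Section~\ref{sec:idea} proves part (b), compares the plane with hypersurfaces of revolution in $\mathbb R^4$, and derives the curve of Theorem~\ref{thm:A} from that comparison. Section~\ref{sec:paths} gives the criterion that controls all paths at once. It is applied in $\mathbb R^4$ in Section~\ref{sec:R4} and, after the passage to cylinders in Section~\ref{sec:cyl}, in $\mathbb R^3$ in Section~\ref{sec:cone}.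

\section{What the Schwarz potential determines}\label{sec:idea}

\subsection{Data with constant Laplacian}
The difference $u_f-f$ vanishes on $\Gamma$ together with its gradient and has Laplacian $-\Delta f$. For the Schwarz potential this Laplacian is the constant $-n$, so $w$ accounts for every constant right-hand side.

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
Let $\Delta f=\kappa$ be constant and put $u=f-\frac\kappa n\bigl(\frac12|X|^2-w\bigr)$. Then $\Delta u=\kappa-\frac\kappa n\,n=0$, and $u-f$ vanishes on $\Gamma$ together with its gradient, so $u=u_f$. If $\kappa=0$, every branch of $u$ is a germ of $f$, and condition (ii) of Definition~\ref{def:sing} never holds. If $\kappa\ne0$, then also $w=\frac12|X|^2+\frac n\kappa(u-f)$. Since $f$ and $|X|^2$ are analytic on $\mathbb R^n$, each of $u$ and $w$ continues along a given path, or to a neighborhood of its endpoint, exactly when the other does. Hence \eqref{eq:containment} holds.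
\end{proof}

\subsection{The plane}\label{sub:plane}
For $z=a+ib$ let $\partial_z=\frac12(\partial_a-i\partial_b)$ and $\partial_{\bar z}=\frac12(\partial_a+i\partial_b)$. Then $\partial_a^2+\partial_b^2=4\partial_{\bar z}\partial_z$, so $\partial_z\psi$ is holomorphic when $\psi$ is harmonic. For real $\psi$ we have $d\psi=2\operatorname{Re}(\partial_z\psi\,dz)$. Hence, if $\psi$ is real and harmonic near a point $z_*$ of a disk $D$ and $\partial_z\psi$ extends to a holomorphic function $\Phi$ on $D$, then $\psi$ extends to $D$ as
\begin{equation}\label{eq:primitive}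
\psi(z_*)+2\operatorname{Re}\int_{z_*}^z\Phi(z')\,dz' .
\end{equation}

Let $n=2$ and $z=X_1+iX_2$. The function $S=2\partial_zw$ is holomorphic near $\Gamma$ and equals $2\partial_z(\frac12z\bar z)=\bar z$ on $\Gamma$; it is the Schwarz function of the curve. For real-entire $f$ we can write $\partial_zf=\Psi(z,\bar z)$ with $\Psi$ entire on $\mathbb C^2$. The holomorphic functions $\partial_zu_f$ and $\Psi(z,S(z))$ agree on $\Gamma$, so
\[
\partial_zu_f=\Psi\bigl(z,2\partial_zw\bigr)\quad\text{near }\Gamma .
\]
On each disk to which $w$ has been continued the right-hand side is holomorphic, and \eqref{eq:primitive} extends $u_f$. Thus in the plane $u_f$ continues along every path along which $w$ continues: $w$ determines $S$, and $S$ determines everything else. We now look for a situation in higher dimension with a similar one-variable description in which $w$ determines less.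

\subsection{Symmetries of the Cauchy problem}

\begin{lemma}\label{lem:sym}
Let $\mathcal A=\sum_k\mathcal A^k\partial_k$ be a vector field on $\mathbb R^n$ with polynomial coefficients. Suppose that $\mathcal A$ is tangent to $\Gamma$, that $\Delta\mathcal A-\mathcal A\Delta=c\Delta$ and that $\mathcal Af=\kappa f$, with constants $c$ and $\kappa$. Then $(\mathcal A-\kappa)h=0$ for every branch $h$ of $u_f$.
\end{lemma}

\begin{proof}
Let $u=u_f$, $\varphi=u-f$ and $v=(\mathcal A-\kappa)u=(\mathcal A-\kappa)\varphi$. Then $\Delta v=(\mathcal A+c-\kappa)\Delta u=0$. On $\Gamma$ we have $\varphi=0$ and $\nabla\varphi=0$, so $v=0$, and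
\[
\partial_jv=\sum_k(\partial_j\mathcal A^k)\,\partial_k\varphi+\mathcal A(\partial_j\varphi)-\kappa\,\partial_j\varphi=0 ,
\]
where the middle term vanishes because $\partial_j\varphi=0$ on $\Gamma$ and $\mathcal A$ is tangent to $\Gamma$. By uniqueness $v=0$ near $\Gamma$, and the identity passes to all branches.
\end{proof}

\subsection{Hypersurfaces of revolution in $\mathbb R^4$}\label{sub:rev}
On $U=\{(x,y)\in\mathbb R^4:y\ne0\}$ put
\[
r=|y|,\qquad z=p(x,y)=r+ix,\qquad \mathcal Dh=\partial_z(rh)=\tfrac12(\partial_r-i\partial_x)(rh),
\]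
where $\partial_r=\sum_j(y_j/r)\,\partial_{y_j}$. The map $p$ is a real-analytic submersion of $U$ onto the half-plane $\operatorname{Re}z>0$, and its fibers are $2$-spheres. For a function of $(r,x)$ alone,
\begin{equation}\label{eq:radial}
\Delta h=h_{xx}+h_{rr}+\tfrac2r\,h_r=\tfrac1r\,(\partial_x^2+\partial_r^2)(rh).
\end{equation}
This identity, which uses $\dim y=3$, turns the problem into a planar one.

\begin{lemma}\label{lem:R4}
Let $\Gamma\subset U$ and $f$ be invariant under the rotations of $y$, and let $h_X$ be a branch of $u_f$ at a point $X\in U$.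
\begin{enumerate}
\item[(a)] $\mathcal Dh_X=\Phi\circ p$ for a holomorphic germ $\Phi$ at $p(X)$.
\item[(b)] If $\Phi$ extends holomorphically to a disk $D$ with $p(X)\in D\subset\{\operatorname{Re}z>0\}$, then $h_X$ extends to a real-analytic function on $p^{-1}(D)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The fields $y_j\partial_{y_k}-y_k\partial_{y_j}$ are tangent to $\Gamma$, commute with $\Delta$ and annihilate $f$. By Lemma~\ref{lem:sym} they annihilate $h_X$. They span the tangent spaces of the fibers of $p$, so near $X$ the function $h_X$ depends only on $(r,x)$. By \eqref{eq:radial}, $rh_X=\psi\circ p$ with $\psi$ real and harmonic near $p(X)$, and (a) holds with $\Phi=\partial_z\psi$. In the situation of (b), formula \eqref{eq:primitive} extends $\psi$ to $D$, and $(\psi\circ p)/r$ is the required extension.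
\end{proof}

Since $\mathcal D$ has order one, $\mathcal Du_f=\mathcal Df$ on $\Gamma$. We compute the right-hand side in terms of $z$ and $r$, using $ix=z-r$, $x^2=-(z-r)^2$ and $x^3=i(z-r)^3$:
\begin{align}
\mathcal D\bigl(\tfrac12(r^2+x^2)\bigr)&=\tfrac12\bigl(\tfrac32r^2+\tfrac12x^2-irx\bigr)=r^2-\tfrac14z^2,\label{eq:Dw}\\
\mathcal D(x^3)&=\tfrac12\bigl(x^3-3irx^2\bigr)=\tfrac i2(z-r)^2(z+2r)=\tfrac i2\bigl(z^3-3zr^2\bigr)+ir^3.\label{eq:Du}
\end{align}

These two lines contain the idea. Let $S$ be the Schwarz function of the meridian curve $p(\Gamma)$. The function $r^*(z)=\frac12(z+S(z))$ is holomorphic near the curve and equals $r$ on it, so the holomorphic functions attached to $w$ and to $u_{x^3}$ are obtained from \eqref{eq:Dw} and \eqref{eq:Du} by writing $r^*$ for $r$. The Schwarz potential determines only $(r^*)^2$, while the cubic data involve $(r^*)^3$. Suppose that $r^*$ continues to a point $z_0$ of the right half-plane near which it is $(z-z_0)^{1/2}$ times a nonvanishing holomorphic function. Then the function attached to $w$ is holomorphic at $z_0$, and the function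 attached to $u_{x^3}$ has a branch point of type $(z-z_0)^{3/2}$.

\subsection{Choosing the meridian curve}\label{sub:choice}
To produce such a point, and to keep all other branches in view, we parametrize. We look for entire functions $F$ and $\varrho$ and a line $\Lambda$ not through $0$ such that $F(\Lambda)$ is the meridian curve, $\varrho=\operatorname{Re}F$ on $\Lambda$, $F$ is even with $F''(0)\ne0$, and $\varrho$ is odd with $\varrho'(0)\neq0$. Then $r^*\circ F=\varrho$, and near $\tau=0$ the parameter $\tau$ behaves like a multiple of $(z-F(0))^{1/2}$.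

Take $\Lambda=\{\operatorname{Im}\tau=-\frac\pi2\}$ and let $F$ have real Taylor coefficients. On $\Lambda$ we have $\bar\tau=\tau+i\pi$, so $\overline{F(\tau)}=F(\tau+i\pi)$ and $2\varrho(\tau)=F(\tau)+F(\tau+i\pi)$. For even $F$ this function is odd exactly when
\[
F(\tau+i\pi)+2F(\tau)+F(\tau-i\pi)=0 .
\]
Both $\cosh\tau$ and $\tau\sinh\tau$ are even solutions. The first alone gives $\varrho=0$, so we take $F=\alpha\cosh\tau-\tau\sinh\tau$, for which $2\varrho=i\pi\sinh\tau$. The branch point $F(0)=\alpha$ lies in the right half-plane if $\alpha>0$. On $\Lambda$ the imaginary part of $F(t-\frac{i\pi}2)$ is $t\cosh t-\alpha\sinh t$, with derivative $(1-\alpha)\cosh t+t\sinh t$, which is positive if $\alpha<1$. We fix $\alpha=\frac12$: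
\begin{equation}\label{eq:F}
F(\tau)=\tfrac12\cosh\tau-\tau\sinh\tau,\qquad \varrho(\tau)=\tfrac{i\pi}2\sinh\tau .
\end{equation}
For $\tau=t-\frac{i\pi}2$ we have $\cosh\tau=-i\sinh t$ and $\sinh\tau=-i\cosh t$, hence
\begin{equation}\label{eq:param}
F(t-\tfrac{i\pi}2)=r(t)+ix(t),\qquad \varrho(t-\tfrac{i\pi}2)=r(t),
\end{equation}
with $r(t)$ and $x(t)$ as in Theorem~\ref{thm:A}; see Figure~\ref{fig:F}. Near $\tau=0$ we have $F=\frac12-\frac34\tau^2+\cdots$ and $\varrho^2=-\frac{\pi^2}4\tau^2+\cdots$, so $(r^*)^2=\frac{\pi^2}3(z-\frac12)+\cdots$, as desired.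

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[->,gray] (-1.7,0)--(1.7,0);
\draw[->,gray] (0,-2.1)--(0,0.9);
\node at (1.4,0.7) {$\tau$};
\draw[thick] (-1.6,-1.571)--(1.6,-1.571) node[right]{$\Lambda$};
\draw[very thick,dashed,->] (0,-1.571)--(0,-0.08);
\fill (0,0) circle (1.6pt) node[above left]{$0$};
\node[below right] at (0,-1.571) {$-\frac{i\pi}2$};
\draw[->] (2.3,-0.6)--(3.3,-0.6) node[midway,above]{$F$};
\begin{scope}[shift={(4.1,-0.6)}]
\draw[->,gray] (-0.3,0)--(3.2,0) node[right,black]{$r$};
\draw[->,gray] (0,-1.5)--(0,1.5) node[above,black]{$x$};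
\draw[thick,domain=-1.2:1.2,smooth,variable=\t] plot ({1.5708*cosh(\t)},{\t*cosh(\t)-0.5*sinh(\t)});
\draw[very thick,dashed,->] (1.571,0)--(0.58,0);
\fill (0.5,0) circle (1.6pt) node[below]{$\frac12$};
\node[below right] at (1.6,0) {$\frac\pi2$};
\end{scope}
\end{tikzpicture}
\caption{The map $F(\tau)=\frac12\cosh\tau-\tau\sinh\tau$ sends the line $\operatorname{Im}\tau=-\frac\pi2$ onto the meridian curve of $\Gamma$ in the half-plane of $z=r+ix$, and the dashed segment from $-\frac{i\pi}2$ to the critical point $0$ onto the segment from $\frac\pi2$ to $\frac12$. Along this segment the solution with data $x^3$ becomes singular at the endpoint, and the Schwarz potential does not.}\label{fig:F}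
\end{figure}

This describes one branch. The equation $F(\tau)=\frac12$ has infinitely many solutions, among them $\tau=2\pi ij$ for all $j\in\mathbb Z$, and a path in $\mathbb R^4$ may also cross the axis $y=0$, where the reduction breaks down. The next section deals with arbitrary paths.

\section{Following the solution along every path}\label{sec:paths}

The first step is to move a given path off a thin set without changing the function to which it leads.

\begin{lemma}\label{lem:perturb}
Let $(h_s)$ be a continuation along $\gamma:[0,s_1]\to\mathbb R^n$, let $N_0$ and $N_1$ be neighborhoods of $\gamma(0)$ and $\gamma(s_1)$, and let $Z\subset\mathbb R^n$ be a countable union of smooth submanifolds of dimension at most $n-2$. Then there are a path $\gamma':[0,s_1]\to\mathbb R^n\setminus Z$, open balls $B\subset N_0$ and $B'\subset N_1$ with $\gamma(0),\gamma'(0)\in B$ and $\gamma(s_1),\gamma'(s_1)\in B'$, and real-analytic functions $h_B$ on $B$ and $h_{B'}$ on $B'$ with germs $h_0$ at $\gamma(0)$ and $h_{s_1}$ at $\gamma(s_1)$, such that the germ of $h_B$ at $\gamma'(0)$ continues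 along $\gamma'$ to the germ of $h_{B'}$ at $\gamma'(s_1)$.
\end{lemma}

\begin{proof}
By compactness there are $0=t_0<\dots<t_m=s_1$ with $m\ge2$, open balls $B_j\supset\gamma([t_{j-1},t_j])$ and real-analytic functions $H_j$ on $B_j$ with germ $h_s$ at $\gamma(s)$ for $s\in[t_{j-1},t_j]$. Taking small balls at the two endpoints and a fine partition, we may assume $B_1\subset N_0$ and $B_m\subset N_1$. Since $H_j=H_{j+1}$ near $\gamma(t_j)$, these functions agree on the convex set $B_j\cap B_{j+1}$. Let $\varepsilon>0$ be smaller than the distance from $\gamma([t_{j-1},t_j])$ to the complement of $B_j$, for all $j$. If $|\gamma'-\gamma|<\varepsilon$ on $[0,s_1]$, then $\gamma'([t_{j-1},t_j])\subset B_j$, and the germs of the $H_j$ form a continuation along $\gamma'$ from $H_1$ to $H_m$. So we take $B=B_1$, $B'=B_m$, $h_B=H_1$, $h_{B'}=H_m$.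

To avoid $Z$, choose a polygonal path $\gamma''$ with $|\gamma''-\gamma|<\varepsilon/2$ and put $\gamma'=\gamma''+a$ with $|a|<\varepsilon/2$. This path meets $Z$ only if $a=\zeta-\gamma''(s)$ for some $\zeta\in Z$ and some $s$. For each submanifold $Z_i$ in $Z$ and each segment of $\gamma''$, such $a$ lie in a smooth image of $Z_i\times\mathbb R$, a manifold of dimension at most $n-1$. A smooth image in $\mathbb R^n$ of a second countable manifold of dimension less than $n$ has measure zero, so almost every $a$ is admissible. This is where codimension $2$ is needed.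
\end{proof}

We now isolate the structure shared by the examples in $\mathbb R^4$ and $\mathbb R^3$. Let $h=u_f$. Suppose we are given an open set $U\supset\Gamma$ whose complement is a finite union of smooth submanifolds of dimension at most $n-2$, a real-analytic submersion $p:U\to\mathbb C$, a linear differential operator $\mathcal D$ on $U$ with real-analytic complex-valued coefficients, a connected open set $\mathcal T\subset\mathbb C$, a nonconstant holomorphic function $F$ on $\mathcal T$ and a meromorphic function $g$ on $\mathcal T$, with the following properties.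
\begin{enumerate}
\item[(H1)] For every branch $h_X$ of $h$ at a point $X\in U$ there is a holomorphic germ $\Phi$ at $p(X)$ with $\mathcal Dh_X=\Phi\circ p$. It is unique because $p$ is open; we call it the \emph{reduced germ} of $h_X$.
\item[(H2)] If the reduced germ of $h_X$ extends holomorphically to a disk $D$ with $p(X)\in D\subset p(U)$, then $h_X$ extends to a real-analytic function on $p^{-1}(D)$.
\item[(H3)] For every $X\in\Gamma$ there is $\tau_X\in\mathcal T$ with $F(\tau_X)=p(X)$ such that the reduced germ $\Phi$ of $h$ at $X$ satisfies $\Phi\circ F=g$ near $\tau_X$.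
\item[(H4)] There is a countable set $E\subset\mathbb C$ such that every path in $\mathbb C\setminus E$ lifts through $F$ to a path in $\mathcal T$, starting at any prescribed point over its initial point.
\end{enumerate}
Thus (H1) and (H2) replace $h$ by a multivalued holomorphic function, and (H3) and (H4) say that this function becomes the single-valued function $g$ in the parameter $\tau$.

\begin{lemma}\label{lem:lift}
Let the branches $h_s$ form a continuation along $\gamma:[0,s_1]\to U$, with reduced germs $\Phi_s$. Let $\tau:[0,s_1]\to\mathcal T$ be a path with $F\circ\tau=p\circ\gamma$. If $\Phi_0\circ F=g$ near $\tau(0)$, then $\Phi_s\circ F=g$ near $\tau(s)$ for all $s$.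
\end{lemma}

\begin{proof}
Fix $s_0$. Let $\Phi$ be a holomorphic function on a neighborhood $N$ of $p(\gamma(s_0))$ that represents $\Phi_{s_0}$, and let $W\subset\mathcal T$ be a disk centered at $\tau(s_0)$ with $F(W)\subset N$. For $s$ near $s_0$ the germs $h_s$ come from one function $H$ with $\mathcal DH=\Phi\circ p$ near $\gamma(s_0)$, so $\Phi_s$ is the germ of $\Phi$, and $\tau(s)\in W$. By the identity theorem for meromorphic functions, the assertion for such $s$ is equivalent to $\Phi\circ F=g$ on $W$. So its truth is locally constant in $s$.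
\end{proof}

\begin{proposition}\label{prop:crit}
Assume \textup{(H1)--(H4)}.
\begin{enumerate}
\item[(a)] Let $D\subset p(U)$ be an open disk such that for every component $V$ of $F^{-1}(D)$ there is a holomorphic function $G_V$ on $D$ with $g=G_V\circ F$ on $V$. Then no point of $p^{-1}(D)$ is a singular point of $h$.
\item[(b)] Let $\gamma:[0,1]\to U$ and $\tau:[0,1]\to\mathcal T$ be paths with $\gamma(0)\in\Gamma$, $\tau(0)=\tau_{\gamma(0)}$ and $F\circ\tau=p\circ\gamma$. Suppose that for $s<1$ we have $F'(\tau(s))\ne0$ and $g$ is holomorphic at $\tau(s)$, and that $g$ is not of the form $\Phi\circ F$ near $\tau(1)$ with $\Phi$ holomorphic near $F(\tau(1))$. Then $\gamma(1)$ is a singular point of $h$.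
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\Omega=p^{-1}(D)$ and $X_0\in\Omega$. Let $\gamma$ be a path from $X\in\Gamma$ to $X_0$ that satisfies condition (i) of Definition~\ref{def:sing}, with continuation $(h_s)_{s<1}$. We show that (ii) fails. Choose $s_1\in(0,1)$ with $\gamma([s_1,1])\subset\Omega$.

Let $\Phi$ be a holomorphic function near $p(X)$ that represents the reduced germ of $h$ at $X$. By (H3) there is a disk $W$ centered at $\tau_X$ on which $\Phi\circ F$ is defined and equal to $g$. The set $F(W)$ is an open neighborhood of $p(X)$. Let $N_0\subset U$ be a neighborhood of $X$ on which $h$ is defined, $\mathcal Dh=\Phi\circ p$, and $p(N_0)\subset F(W)$. Apply Lemma~\ref{lem:perturb} on $[0,s_1]$ with this $N_0$, with $N_1=\Omega$, and with $Z=(\mathbb R^n\setminus U)\cup p^{-1}(E)$; the fibers of the submersion $p$ are submanifolds of dimension $n-2$. We obtain $\gamma'$, $B$, $B'$, $h_B=h|_B$ and $h_{B'}$.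

The germs along $\gamma'$ are branches of $h$, since $\gamma'(0)$ is joined to $X$ by a segment in $B$. The path $p\circ\gamma'$ lies in $\mathbb C\setminus E$ and starts in $F(W)$, so by (H4) it has a lift $\tau$ with $\tau(0)\in W$. By Lemma~\ref{lem:lift}, the reduced germ $\Phi'$ of $h_{B'}$ at $\gamma'(s_1)$ satisfies $\Phi'\circ F=g$ near $\tau(s_1)$. The point $\tau(s_1)$ lies in a component $V$ of $F^{-1}(D)$, so $\Phi'\circ F=G_V\circ F$ near $\tau(s_1)$, and $\Phi'$ is the germ of $G_V$ because $F$ is open. By (H2) the germ of $h_{B'}$ at $\gamma'(s_1)$ extends to a real-analytic function $\hat h$ on $\Omega$. Then $\hat h=h_{B'}$ on the ball $B'\subset\Omega$, so the germ of $\hat h$ at $\gamma(s_1)$ is $h_{s_1}$. By uniqueness of continuation, $h_s$ is the germ of $\hat h$ for all $s\in[s_1,1)$. As $\hat h$ is analytic near $X_0$, condition (ii) fails.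

(b) Let $s^*$ be the supremum of the $s\in[0,1)$ such that $h$ continues along $\gamma|_{[0,s]}$, and suppose $s^*<1$. Since $F'(\tau(s^*))\ne0$, there are a disk $D\subset p(U)$ centered at $p(\gamma(s^*))$ and a holomorphic inverse $\sigma$ of $F$ on $D$ with $\tau(s^*)\in\sigma(D)$ and $g\circ\sigma$ holomorphic on $D$. Choose $s_0\le s^*<s_2<1$ such that $h$ continues along $\gamma|_{[0,s_0]}$ and $\tau([s_0,s_2])\subset\sigma(D)$; then $\gamma([s_0,s_2])\subset p^{-1}(D)$. By (H3) and Lemma~\ref{lem:lift}, the reduced germ of $h_{s_0}$ is the germ of $g\circ\sigma$. By (H2), $h_{s_0}$ extends to $p^{-1}(D)$, so $h$ continues along $\gamma|_{[0,s_2]}$, a contradiction. Thus (i) holds. If (ii) failed, $h$ would continue along all of $\gamma$, and Lemma~\ref{lem:lift} would give $\Phi_1\circ F=g$ near $\tau(1)$ with $\Phi_1$ holomorphic, which was excluded.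
\end{proof}

To verify (H4) and the hypothesis of part (a) we use three standard facts. A continuous map is \emph{proper} if preimages of compact sets are compact. A proper local homeomorphism from a nonempty manifold to a connected manifold is a finite covering map. Paths lift through a covering map from any point over the initial point. A covering map from a connected space onto a disk is a homeomorphism.

\section{The hypersurface in $\mathbb R^4$}\label{sec:R4}

Let $F$ and $\varrho$ be given by \eqref{eq:F}. We have
\[
F'(\tau)=-\tfrac12\sinh\tau-\tau\cosh\tau,\qquad F(0)=\tfrac12,\quad F'(0)=0,\quad F''(0)=-\tfrac32 .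
\]
For an entire function, avoiding the critical values does not guarantee that a path lifts: the lift may escape to infinity, as for $e^\tau$ over a path that ends at $0$. The map $F$ is not proper, since the fiber over $\frac12$ is infinite, but it is proper on each component of the preimage of a disk, and this excludes escape.

\begin{lemma}\label{lem:proper}
\begin{enumerate}
\item[(a)] For every $M>0$, each component of $\{|F|<M\}$ is bounded, and $\{|F|<M\}$ contains only finitely many critical points of $F$. In particular the set $E$ of critical values of $F$ is closed and discrete.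
\item[(b)] If $D$ is an open disk and $V$ is a component of $F^{-1}(D)$, then $F:V\to D$ is proper.
\item[(c)] Condition \textup{(H4)} holds with $\mathcal T=\mathbb C$ and this set $E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\tau=a+ib$ with $|F(\tau)|<M$ and $|\tau|\ge K:=2M+2$. From $\cosh^2\tau=1+\sinh^2\tau$ we get $|\cosh\tau|\le|\sinh\tau|+1$, so $|\tau|\,|\sinh\tau|<M+\frac12(|\sinh\tau|+1)$ and
\[
|\sinh\tau|<\frac{M+\frac12}{|\tau|-\frac12}\le\frac{M+\frac12}{2M+\frac32}<\frac12 .
\]
Since $|\sinh\tau|^2=\sinh^2a+\sin^2b$, the point $\tau$ lies in one of the open rectangles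
\[
R_j=\{|a|<\tfrac12,\ |b-\pi j|<\tfrac\pi6\},\qquad j\in\mathbb Z ,
\]
whose closures are disjoint. Also $|\cosh\tau|^2\ge1-|\sinh\tau|^2>\frac34$, so $|F'(\tau)|\ge\frac{\sqrt3}2|\tau|-\frac14>0$. Hence the critical points in $\{|F|<M\}$ are zeros of $F'$ in the compact set $\{|\tau|\le K\}$, and there are finitely many.

Let $V$ be a component of $\{|F|<M\}$, and let $j$ be such that $\overline{R_j}$ is disjoint from $\{|\tau|\le K\}$; this holds for all but finitely many $j$. A point of $V\cap\partial R_j$ would lie in some open rectangle $R_i$, which is impossible both for $i=j$ and for $i\ne j$. So the connected set $V$ lies in $R_j$ or is disjoint from $R_j$. Therefore $V$ lies in one such $R_j$, or in the union of $\{|\tau|\le K\}$ and the finitely many remaining rectangles. In both cases $V$ is bounded.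

(b) By (a), $V$ is bounded. Let $K'\subset D$ be compact. As a component, $V$ is relatively closed in $F^{-1}(D)$, so $V\cap F^{-1}(K')$ is closed in the closed set $F^{-1}(K')$. Being also bounded, it is compact.

(c) Given a path in $\mathbb C\setminus E$ and a point $\tau_0$ over its initial point, take a disk $D$ that contains the path and let $V\ni\tau_0$ be the component of $F^{-1}(D)$. By (b), $F:V\setminus F^{-1}(E)\to D\setminus E$ is a proper local homeomorphism, and $D\setminus E$ is connected. So it is a covering map, and the path lifts.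
\end{proof}

The evenness of $F$ will take care of the critical point $0$ only. At another critical point over $\frac12$ the two local sheets would not be exchanged by $\tau\mapsto-\tau$, and nothing would protect $w$ from a branch point. So we must know that there is no such point.

\begin{lemma}\label{lem:half}
If $F(\tau)=\frac12$ and $F'(\tau)=0$, then $\tau=0$.
\end{lemma}

\begin{proof}
Put $a=\sinh\frac\tau2$ and $c=\cosh\frac\tau2$, so that $\cosh\tau=1+2a^2=a^2+c^2=2c^2-1$ and $\sinh\tau=2ac$. Then $F(\tau)-\frac12=a^2-2\tau ac=a(a-2\tau c)$. If $a=0$, then $\tau\in2\pi i\mathbb Z$ and $F'(\tau)=-\tau$, so $\tau=0$. Suppose $a\ne0$. Then $\tau c=\frac12a$. The equation $F'(\tau)=0$ reads $-ac=\tau(2c^2-1)$; multiplying by $c$ gives $-ac^2=\frac12a(2c^2-1)$, so $c^2=\frac14$. Then $a^2=c^2-1=-\frac34$ and $\tau^2=a^2/(4c^2)=-\frac34$. Hence $\cosh\tau=\cos\frac{\sqrt3}2>0$, while $\cosh\tau=2c^2-1=-\frac12$, a contradiction.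
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The hypersurface.} We have $x'(t)=\frac12\cosh t+t\sinh t>0$, and $x(t)\to\pm\infty$ as $t\to\pm\infty$. So $t\mapsto x(t)$ is a real-analytic diffeomorphism of $\mathbb R$, and $\Gamma=\{|y|=R(x)\}$ with $R\ge\frac\pi2$ real-analytic on $\mathbb R$. Thus $\Gamma$ is a closed, nonsingular real-analytic hypersurface contained in $U=\{y\neq0\}$, diffeomorphic to $\mathbb R\times S^2$ and hence connected.

\emph{The hypotheses of Proposition~\ref{prop:crit}.} Take $U$, $p$, $\mathcal D$ as in Section~\ref{sub:rev}; the complement of $U$ is a line in $\mathbb R^4$. Take $\mathcal T=\mathbb C$, the function $F$ above, and, for $h=w$ and $h=u:=u_{x^3}$ respectively, the entire functions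
\[
g_w=\varrho^2-\tfrac14F^2,\qquad g_u=\tfrac i2\bigl(F^3-3F\varrho^2\bigr)+i\varrho^3 .
\]
Conditions (H1) and (H2) are Lemma~\ref{lem:R4}, and (H4) is Lemma~\ref{lem:proper}(c). For (H3), let $X=(x(t_0),r(t_0)e)$ with $|e|=1$, and put $\tau_X=t_0-\frac{i\pi}2$. For $t$ near $t_0$ the point $(x(t),r(t)e)$ lies on $\Gamma$, where $\mathcal Dh=\mathcal Df$. By \eqref{eq:Dw}, \eqref{eq:Du} and \eqref{eq:param}, the functions $\Phi\circ F$ and $g_h$ agree at $t-\frac{i\pi}2$ for these $t$, hence near $\tau_X$. Since $F$ is even and $\varrho$ is odd, $g_w$ is even, while $g_u$ has odd part $i\varrho^3\not\equiv0$.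

\emph{The points of the sphere are not singular for $w$.} The sphere is $p^{-1}(\frac12)$. Write $F(\tau)=F_0(\tau^2)$ and $g_w(\tau)=g_0(\tau^2)$ with entire functions $F_0$ and $g_0$. Then $F_0(0)=\frac12$ and $F_0'(0)=\frac12F''(0)\ne0$, so $F_0$ has a local inverse $\beta$ near $\frac12$ with $\beta(\frac12)=0$. Choose an open disk $D$ centered at $\frac12$, of radius less than $\frac12$, on which $\beta$ is holomorphic and such that $D\cap E=\{\frac12\}$. Let $V$ be a component of $F^{-1}(D)$.

If $0\in V$, the holomorphic function $\tau^2-\beta(F(\tau))$ on $V$ vanishes near $0$, hence on $V$. So $g_w=g_0\circ\beta\circ F$ on $V$, and we take $G_V=g_0\circ\beta$.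

If $0\notin V$, then $F$ has no critical point in $V$: its value would lie in $D\cap E=\{\frac12\}$, and Lemma~\ref{lem:half} would force it to be $0$. By Lemma~\ref{lem:proper}(b), $F:V\to D$ is a proper local homeomorphism, hence a covering of a disk by a connected set, hence biholomorphic. We take $G_V=g_w\circ(F|_V)^{-1}$.

By Proposition~\ref{prop:crit}(a), no point of $p^{-1}(D)$ is a singular point of $w$.

\emph{The points of the sphere are singular for $u$.} For $\sigma\in[0,\frac\pi2]$ the number $F(-i\sigma)=\frac12\cos\sigma+\sigma\sin\sigma$ is real, and its $\sigma$-derivative $-iF'(-i\sigma)=\frac12\sin\sigma+\sigma\cos\sigma$ is positive on $(0,\frac\pi2]$. So $F(-i\sigma)$ increases from $\frac12$ to $\frac\pi2$, and $F'(-i\sigma)\ne0$ for $\sigma>0$. Fix a unit vector $e\in\mathbb R^3$ and put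
\[
\tau(s)=-\tfrac{i\pi}2(1-s),\qquad\gamma(s)=\bigl(0,F(\tau(s))\,e\bigr),\qquad 0\le s\le1 .
\]
Then $p\circ\gamma=F\circ\tau$. The path $\gamma$ starts at the point $(0,\frac\pi2e)\in\Gamma$, for which $t_0=0$ and $\tau_X=-\frac{i\pi}2=\tau(0)$, and it ends at $(0,\frac12e)$. A function of the form $\Phi\circ F$ near $\tau(1)=0$ is even, and $g_u$ is not. By Proposition~\ref{prop:crit}(b), $(0,\frac12e)$ is a singular point of $u$, and $e$ was arbitrary.
\end{proof}

\section{Cylinders}\label{sec:cyl}

A counterexample in $\mathbb R^n$ gives one in every higher dimension. The only point to watch is that the Schwarz potential of a cylinder is not that of its base, because the data contain the new variables. The two potentials differ by the affine relation already met in the proof of Theorem~\ref{thm:B}(b).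

\begin{lemma}\label{lem:cyl}
Let $\Gamma\subset\mathbb R^n$, $f$ and $X_0$ be such that $X_0\in\operatorname{Sing}(u_f)\setminus\operatorname{Sing}(w)$. Let $m\ge1$, $\tilde\Gamma=\Gamma\times\mathbb R^m$ and $\tilde f(X,Y)=f(X)$, and let $\tilde u$ and $\tilde w$ be the solution with data $\tilde f$ and the Schwarz potential of $\tilde\Gamma$. Then $(X_0,Y_0)\in\operatorname{Sing}(\tilde u)\setminus\operatorname{Sing}(\tilde w)$ for every $Y_0\in\mathbb R^m$.
\end{lemma}

\begin{proof}
Let $N=n+m$ and $u=u_f$. By uniqueness, $\tilde u(X,Y)=u(X)$ and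
\begin{equation}\label{eq:cyl}
\tilde w(X,Y)=\tfrac12|X|^2+\tfrac12|Y|^2-\tfrac Nn\bigl(\tfrac12|X|^2-w(X)\bigr);
\end{equation}
indeed the right-hand side has Laplacian $N-\frac Nn\,n=0$, and its last term vanishes on $\tilde\Gamma$ together with its gradient.

Let $(X(s),Y(s))$ be a path from $\tilde\Gamma$ to $(X_0,Y_0)$ along which $\tilde w$ has a continuation $(\tilde w_s)_{s<1}$. The germs $\frac nN\bigl(\tilde w_s-\frac12|X|^2-\frac12|Y|^2\bigr)+\frac12|X|^2$ form a continuation of $w(X)$, regarded as a function of $(X,Y)$. They are annihilated by all $\partial_{Y_j}$, since the first one is. So they are germs $w_s(X)$, and $(w_s)_{s<1}$ is a continuation of $w$ along $X(s)$. As $X_0\notin\operatorname{Sing}(w)$, some real-analytic $\hat w$ near $X_0$ has germ $w_s$ at $X(s)$ for $s$ close to $1$. Formula \eqref{eq:cyl} with $\hat w$ in place of $w$ continues $\tilde w$ to a neighborhood of $(X_0,Y_0)$. Hence this point is not singular for $\tilde w$.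

Let $\gamma$ be a path that shows $X_0\in\operatorname{Sing}(u)$, with continuation $(u_s)_{s<1}$. The germs $u_s(X)$ continue $\tilde u$ along $(\gamma(s),Y_0)$ for $s<1$. A continuation to a neighborhood of $(X_0,Y_0)$ would restrict on $Y=Y_0$ to a continuation of $u$ to a neighborhood of $X_0$. So $(X_0,Y_0)\in\operatorname{Sing}(\tilde u)$.
\end{proof}

\section{A cone in $\mathbb R^3$}\label{sec:cone}

For $y\in\mathbb R^m$ and $a=\frac{m-1}2$, a function of $(r,x)$ satisfies $r^a\Delta h=\bigl(\partial_x^2+\partial_r^2-a(a-1)r^{-2}\bigr)(r^ah)$. The last term vanishes for $m=3$ but not for $m=2$, so surfaces of revolution in $\mathbb R^3$ do not reduce to harmonic functions in this way. We use dilations instead of rotations: $\Gamma$ will be a cone and the data will be homogeneous.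

Let $U$ be the complement in $\mathbb R^3$ of the half-line $\{X_1=X_2=0,\ X_3\le0\}$, which is the union of a point and an open ray, and let
\[
\xi=p(X)=\frac{X_1+iX_2}{|X|+X_3}
\]
be the stereographic coordinate of $X/|X|$. The map $X\mapsto(|X|,\xi)$ is a real-analytic diffeomorphism of $U$ onto $(0,\infty)\times\mathbb C$, so $p$ is a submersion onto $\mathbb C$, and $p^{-1}(0)$ is the positive $X_3$-axis.

\begin{theorem}\label{thm:C}
Let $C\subset\mathbb C$ be the curve $\xi=b(\theta)e^{i\theta}$ with $b(\theta)=\dfrac{3+\cos4\theta}{2+\cos4\theta}$, and let $\Gamma=p^{-1}(C)$ be the cone over $C$ without its vertex. Then $\Gamma$ is a connected nonsingular real-analytic hypersurface, closed in $\mathbb R^3\setminus\{0\}$. For $f=|X|^4$, all points $(0,0,\lambda)$ with $\lambda>0$ are singular for $u_f$ and not singular for $w$.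
\end{theorem}

\subsection{Homogeneous harmonic functions and holomorphic functions}
Let $\Gamma=p^{-1}(C)$ for a nonsingular closed analytic curve $C\subset\mathbb C$, let $k\in\{2,4\}$, and let $u_k$ be the solution with data $|X|^k$. Thus $w=\frac12u_2$ and $\operatorname{Sing}(w)=\operatorname{Sing}(u_2)$. The Euler field $\mathcal E=\sum X_j\partial_j$ is tangent to $\Gamma$ and satisfies $\Delta\mathcal E-\mathcal E\Delta=2\Delta$ and $\mathcal E|X|^k=k|X|^k$. By Lemma~\ref{lem:sym}, every branch of $u_k$ at a point of $U$ has the form $|X|^k\,v(\xi)$ with $v$ real and real-analytic. In $\mathbb R^3$ we have $\Delta(|X|^kv)=|X|^{k-2}\bigl(\Delta_{S^2}+k(k+1)\bigr)v$. The metric of the sphere is $4L^{-2}|d\xi|^2$ with $L=1+\xi\bar\xi$, so $\Delta_{S^2}=L^2\partial_\xi\partial_{\bar\xi}$. Hence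
\begin{equation}\label{eq:sphere}
L^2\,\partial_{\bar\xi}\partial_\xi v+k(k+1)\,v=0 .
\end{equation}
For the germ of $u_k$ at a point of $\Gamma$ we have in addition $v=1$ and $dv=0$ on $C$, because $|X|^k(v-1)=u_k-|X|^k$ vanishes on $\Gamma$ together with its gradient.

For $k=0$, equation \eqref{eq:sphere} says that $\partial_\xi v$ is holomorphic. For $k\ge1$ it says only that $\partial_{\bar\xi}(\partial_\xi v)$ is a multiple of $L^{-2}v$. So we differentiate again, adding a correction that keeps this form. The constant factor decreases at each step and, because $k$ is an integer, reaches zero after $k+1$ steps. Put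
\[
\ell=\bar\xi/L,\qquad\text{so that}\qquad \partial_\xi L^m=m\,\ell\,L^m,\qquad\partial_\xi\ell=-\ell^2,\qquad\partial_{\bar\xi}\ell=L^{-2},
\]
and define
\begin{equation}\label{eq:ladder}
v_0=v,\qquad v_{j+1}=\partial_\xi v_j+2j\,\ell\,v_j,\qquad c_j=k(k+1)-j(j+1)=(k-j)(k+j+1).
\end{equation}

\begin{lemma}\label{lem:ladder}
Let $v$ be a real-analytic solution of \eqref{eq:sphere} near a point $\xi_*$.
\begin{enumerate}
\item[(a)] $\partial_{\bar\xi}v_{j+1}=-c_jL^{-2}v_j$ for $j\ge0$. In particular $v_{k+1}$ is holomorphic.
\item[(b)] $v_{j+1}=L^{-j}\,\partial_\xi^{\,j+1}(L^jv)$ for $j\ge0$.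
\item[(c)] If $v$ is real and $v_{k+1}$ extends holomorphically to a disk $D\ni\xi_*$, then $v$ extends to a real-analytic function on $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $j=0$ this is \eqref{eq:sphere}. If it holds for $j-1$, then
\begin{align*}
\partial_{\bar\xi}v_{j+1}&=(\partial_\xi+2j\ell)\,\partial_{\bar\xi}v_j+2jL^{-2}v_j
=-c_{j-1}(\partial_\xi+2j\ell)(L^{-2}v_{j-1})+2jL^{-2}v_j\\
&=-c_{j-1}L^{-2}\bigl(\partial_\xi+2(j-1)\ell\bigr)v_{j-1}+2jL^{-2}v_j=-(c_{j-1}-2j)L^{-2}v_j ,
\end{align*}
and $c_{j-1}-2j=c_j$. Finally $c_k=0$.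

(b) For $j=0$ this is the definition. Let $j\ge1$, put $W=L^{j-1}v$, and assume $v_j=L^{1-j}\partial_\xi^{\,j}W$. Then
\[
v_{j+1}=L^{-2j}\partial_\xi(L^{2j}v_j)=L^{-2j}\partial_\xi\bigl(L^{j+1}\partial_\xi^{\,j}W\bigr)=L^{-j}\bigl(L\,\partial_\xi^{\,j+1}W+(j+1)\bar\xi\,\partial_\xi^{\,j}W\bigr).
\]
Since $\partial_\xi L=\bar\xi$ and $\partial_\xi^2L=0$, the bracket is $\partial_\xi^{\,j+1}(LW)$ by the Leibniz rule.

(c) Let $\Phi$ be the extension of $v_{k+1}$. By (b), $\partial_\xi^{\,k+1}(L^kv)=L^k\Phi=\sum_{j=0}^k\binom kj\xi^j\Phi\,\bar\xi^{\,j}$ near $\xi_*$. Let $\phi_j$ be holomorphic on $D$ with $\phi_j^{(k+1)}=\binom kj\xi^j\Phi$, and put $V_1=\sum_{j=0}^k\phi_j\,\bar\xi^{\,j}$. Then $\partial_\xi^{\,k+1}V_1=L^k\Phi$. Also $\partial_\xi^{\,k+1}\overline{V_1}=0$, because $\overline{V_1}=\sum_j\overline{\phi_j}\,\xi^j$ with $\partial_\xi\overline{\phi_j}=0$ and $j\le k$. So the real function $V=L^kv-V_1-\overline{V_1}$ satisfies $\partial_\xi^{\,k+1}V=0$ near $\xi_*$, and by conjugation $\partial_{\bar\xi}^{\,k+1}V=0$. In the power series of $V$ in $\xi-\xi_*$ and $\bar\xi-\bar\xi_*$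 both exponents are therefore at most $k$, so $V$ is a polynomial. Since $L>0$, the function $L^{-k}(V+V_1+\overline{V_1})$ extends $v$ to $D$.
\end{proof}

Define $\mathcal D_kh=L^{-k}\partial_\xi^{\,k+1}\bigl(L^k|X|^{-k}h\bigr)$ on $U$, with $\partial_\xi$ taken at fixed $|X|$. For a branch $|X|^kv(\xi)$ of $u_k$ this is $v_{k+1}\circ p$. So parts (a) and (b) of the lemma give (H1), and part (c) gives (H2), with extension $|X|^k\hat v(\xi)$ on $p^{-1}(D)$.

\subsection{The reduced germ along the curve}
It remains to compute $v_{k+1}$ on $C$. It involves $k+1$ derivatives of $v$, of which the data give only the first. The higher ones are found recursively: the derivative of $v_j$ along $C$ is known once $v_j$ is known on $C$, and Lemma~\ref{lem:ladder}(a) supplies $\partial_{\bar\xi}v_j$.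

Suppose that $C$ is parametrized by $\xi=A(\tau)$, $|\tau|=1$, that $\ell=T(\tau)$ on $C$, and that $A$ and $T$ are rational functions, holomorphic on the unit circle, with $A'\ne0$ there. Let $\delta=\frac1{A'(\tau)}\frac d{d\tau}$; wherever $A$ is locally invertible, $\delta$ is differentiation with respect to $\xi=A(\tau)$. Define rational functions by
\begin{equation}\label{eq:rec}
Q=\delta T+T^2,\qquad a_0=1,\quad a_1=0,\quad a_{j+1}=\delta a_j+2jTa_j+c_{j-1}Q\,a_{j-1}\quad(j\ge1),
\end{equation}
and put $g_k=a_{k+1}$.

\begin{lemma}\label{lem:rec}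
Let $v$ solve \eqref{eq:sphere} near $A(\tau_0)$, $|\tau_0|=1$, with $v=1$ and $dv=0$ on $C$. Then $v_{k+1}\circ A=g_k$ near $\tau_0$.
\end{lemma}

\begin{proof}
For a smooth function $\phi$ near $A(\tau_0)$ write $\phi|_C=\phi(A(e^{i\theta}))$. On functions of $\theta$ let $\delta=\dot\xi^{-1}\frac d{d\theta}$, where $\xi=A(e^{i\theta})$ and the dot is $\frac d{d\theta}$. On restrictions of holomorphic functions of $\tau$ this agrees with the operator above, since $\frac d{d\theta}=i\tau\frac d{d\tau}$. The chain rule gives
\[
\delta(\phi|_C)=(\partial_\xi\phi)|_C+\mu\,(\partial_{\bar\xi}\phi)|_C,\qquad \mu=\dot{\bar\xi}/\dot\xi .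
\]
For $\phi=\ell$ this reads $\delta T=-T^2+\mu L^{-2}$, so $\mu L^{-2}=Q$ on $C$. We show $v_j|_C=a_j$ by induction. The data give $v_0|_C=1$ and $v_1|_C=0$. For $j\ge1$, by \eqref{eq:ladder} and Lemma~\ref{lem:ladder}(a),
\[
v_{j+1}|_C=\delta(v_j|_C)-\mu\,(\partial_{\bar\xi}v_j)|_C+2jT\,v_j|_C=\delta a_j+c_{j-1}Q\,a_{j-1}+2jTa_j=a_{j+1}.
\]
So the holomorphic functions $v_{k+1}\circ A$ and $g_k$ agree on an arc through $\tau_0$, hence near $\tau_0$.
\end{proof}

For $k=2$ we have $c_0=6$, and for $k=4$ we have $c_0=20$, $c_2=14$, $c_3=8$; the constant $c_1$ multiplies $a_1=0$. Thus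
\begin{equation}\label{eq:q}
\begin{gathered}
g_2=6q_3,\qquad g_4=20q_5,\qquad\text{where}\\
q_3=\delta Q+4TQ,\qquad q_4=\delta q_3+6Tq_3+14Q^2,\qquad q_5=\delta q_4+8Tq_4+8Qq_3 .
\end{gathered}
\end{equation}
The function $T$ plays the part that the Schwarz function plays in the plane, and $g_2$ and $g_4$ are polynomials in $T,\delta T,\delta^2T,\dots$.

\begin{example}\label{ex:equator}
Let $C$ be the unit circle, so that $\Gamma$ is the plane $X_3=0$ without the origin. Then $A(\tau)=\tau=\xi$, and $T=\frac1{2\xi}$ has a pole at $0$. Nevertheless $Q=-\frac14\xi^{-2}$, $q_3=\frac12\xi^{-3}-\frac12\xi^{-3}=0$, $q_4=\frac78\xi^{-4}$ and $q_5=-\frac72\xi^{-5}+\frac72\xi^{-5}=0$. This agrees with the fact that the solutions are polynomials: with $\sigma=X_1^2+X_2^2$ we have $u_2=\sigma-2X_3^2$ and $u_4=\sigma^2-8\sigma X_3^2+\frac83X_3^4$.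
\end{example}

So a pole of $T$ with residue $\frac12$ can be invisible, and the example suggests a perturbation. Give $T$ and $\delta$ weight one; by \eqref{eq:rec} every term of $g_k$ has weight $k+1$. If $T=\frac1{2\xi}+\xi^3+\cdots$ near $\xi=0$, the leading terms $\xi^{-k-1}$ cancel as in the example, and the next terms are of order $\xi^{3-k}$. This is harmless for $k=2$ and is a pole for $k=4$, provided that its coefficient is not zero. For a curve $\xi=B(\tau)\,\tau$ with $B$ real on the unit circle we have $\bar\xi=B/\tau$ on $C$ and $\xi T=B^2/(1+B^2)$, so we need $B=1+2\tau^4+\cdots$ at $\tau=0$. This leads to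
\[
B(\tau)=1+\frac2{\tau^4+4+\tau^{-4}}=\frac{\tau^8+6\tau^4+1}{\tau^8+4\tau^4+1},\qquad A(\tau)=\tau B(\tau),\qquad T(\tau)=\frac{B(\tau)}{\tau\,(1+B(\tau)^2)} .
\]
For $\tau=e^{i\theta}$ we get $B=1+\frac1{2+\cos4\theta}=b(\theta)$, which is the curve of Theorem~\ref{thm:C}.

\subsection{Proof of Theorem~\ref{thm:C}}

\emph{The cone.} Since $b>0$, the map $\theta\mapsto b(\theta)e^{i\theta}$ is injective modulo $2\pi$, and its derivative $(b'+ib)e^{i\theta}$ does not vanish. So $C$ is a nonsingular closed analytic curve and $A'\ne0$ on the unit circle. In the coordinates $(|X|,\xi)$ the cone is $(0,\infty)\times C$, which is connected and nonsingular. It is closed in $\mathbb R^3\setminus\{0\}$ because $C$ corresponds to a compact subset of the sphere.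

\emph{The hypotheses of Proposition~\ref{prop:crit}.} We apply the proposition to $h=u_k$ with $U$, $p$, $\mathcal D_k$ as above, with $A$ in the role of $F$, with $\mathcal T$ the complement in $\mathbb C$ of the poles of $A$, and with $g=g_k$. Conditions (H1) and (H2) were verified after Lemma~\ref{lem:ladder}. On the unit circle $B$ is finite and real, so $A$ and $T$ are holomorphic there, and Lemma~\ref{lem:rec} gives (H3), with $\tau_X$ the point of the circle over $p(X)$. As a map of the Riemann sphere, $A$ is continuous with $A(\infty)=\infty$, so $\mathcal T=A^{-1}(\mathbb C)$ and $A:\mathcal T\to\mathbb C$ is proper. Let $E$ be the finite set of its critical values. Then $A:\mathcal T\setminus A^{-1}(E)\to\mathbb C\setminus E$ is a proper local homeomorphism, hence a covering map, and (H4) holds.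

\emph{The fiber over $0$.} The numerator and denominator of $B$ differ by $2\tau^4$ and equal $1$ at $\tau=0$, so they have no common zero. Hence the zeros of $A$ are $\tau=0$ and the roots of $\tau^8+6\tau^4+1$, that is, of $\tau^4=-3\pm2\sqrt2$. These are nine distinct roots of a polynomial of degree $9$, so all are simple and $0\notin E$. At a zero $\tau_j\ne0$ we have $B(\tau_j)=0$, so $T$ is holomorphic at $\tau_j$; since $A'(\tau_j)\ne0$, so is $g_2$.

Near $\tau=0$ we use $\xi=A(\tau)$ as coordinate, so that $\delta=\frac d{d\xi}$. Since $A(i\tau)=iA(\tau)$ and $B(i\tau)=B(\tau)$, the function $\xi T=B^2/(1+B^2)$ is invariant under $\xi\mapsto i\xi$, so it is a power series in $\xi^4$. From $B=1+2\tau^4+O(\tau^8)$ we get $B^2/(1+B^2)=1-\bigl(2+4\tau^4+O(\tau^8)\bigr)^{-1}=\frac12+\tau^4+O(\tau^8)$, and $\tau^4=\xi^4+O(\xi^8)$. Therefore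
\[
T=\tfrac12\xi^{-1}+\xi^3+O(\xi^7).
\]
Inserting this in \eqref{eq:rec} and \eqref{eq:q}, term by term in the order written there, we obtain
\begin{align*}
Q&=\bigl(-\tfrac12\xi^{-2}+3\xi^2\bigr)+\bigl(\tfrac14\xi^{-2}+\xi^2\bigr)+O(\xi^6)=-\tfrac14\xi^{-2}+4\xi^2+O(\xi^6),\\
q_3&=\bigl(\tfrac12\xi^{-3}+8\xi\bigr)+\bigl(-\tfrac12\xi^{-3}+7\xi\bigr)+O(\xi^5)=15\,\xi+O(\xi^5),\\
q_4&=15+45+\bigl(\tfrac78\xi^{-4}-28\bigr)+O(\xi^4)=\tfrac78\xi^{-4}+32+O(\xi^4),\\
q_5&=-\tfrac72\xi^{-5}+\bigl(\tfrac72\xi^{-5}+135\,\xi^{-1}\bigr)-30\,\xi^{-1}+O(\xi^3)=105\,\xi^{-1}+O(\xi^3).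
\end{align*}
So $g_2=90\,\xi+O(\xi^5)$ is holomorphic at $\tau=0$, while $g_4=2100\,\xi^{-1}+O(\xi^3)$ has a pole there.

\emph{The points $(0,0,\lambda)$ are not singular for $w$.} Let $D$ be a disk centered at $0$ and disjoint from $E$. Each component $V$ of $A^{-1}(D)$ is a connected covering of $D$, so $A$ maps it biholomorphically onto $D$, and it contains exactly one of the nine zeros. Since $g_2$ is holomorphic at each zero, the nine functions $G_V=g_2\circ(A|_V)^{-1}$ are holomorphic on $D$ once $D$ is small enough. By Proposition~\ref{prop:crit}(a), no point of $p^{-1}(D)$ is singular for $u_2=2w$.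

\emph{The points $(0,0,\lambda)$ are singular for $u_4$.} On $(0,1]$ the function $\tau^4+\tau^{-4}$ is positive and decreasing, so $B$ is finite, positive and nondecreasing, and $A'=B+\tau B'>0$. As $B$ is real and $\tau\ne0$, the function $T$ is holomorphic at these points, and so is $g_4$. Let $\tau(s)=1-s$, and let $\gamma(s)\in U$ be the point with $|X|=\lambda$ and $\xi=A(\tau(s))$. Then $\gamma(0)\in\Gamma$, with $\xi=A(1)=\frac43=b(0)$ and $\tau_{\gamma(0)}=1$, and $\gamma(1)=(0,0,\lambda)$. Since $g_4$ has a pole at $\tau(1)=0$, it is not of the form $\Phi\circ A$ with $\Phi$ holomorphic near $0$. By Proposition~\ref{prop:crit}(b), $(0,0,\lambda)$ is a singular point of $u_4$. \qed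

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
For $n=3$ this is Theorem~\ref{thm:C}. For $n=4$ it is Theorem~\ref{thm:A}, where $\Gamma=\{|y|=R(x)\}$ is a closed embedded hypersurface and so is properly embedded. For $n\ge5$ apply Lemma~\ref{lem:cyl} to that example with $m=n-4$: the cylinder $\Gamma\times\mathbb R^m$ is again connected, nonsingular, closed and properly embedded, and $\tilde f=x^3$ is cubic.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Lundberg} Erik Lundberg, \emph{Laplacian Growth, Elliptic Growth, and Singularities of the Schwarz Potential}, arXiv:1009.5159 (2010).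
\end{thebibliography}
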